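# A Fisher–KPP front behind a habitat edge that moves at speed 2

## 1. Two theorems for an edge at speed 2

Fix $a\in(0,1)$ and $\eta\in\mathbb R$. We study

$$u_t=u_{xx}+u\,(r(t,x)-u),\qquad t>0,\ x\in\mathbb R, \tag{1}$$

$$r(t,x)=\begin{cases}1-a,& x\le X(t),\\ 1,& x>X(t),\end{cases}\qquad X(t)=2t-\eta\log(t+1). \tag{2}$$

Solutions are understood in the weak sense and are classical away from the interface $x=X(t)$; $u$ denotes the bounded nonnegative solution with initial datum $u_0$.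

**Definition (front-like datum).** $u_0$ is continuous, bounded and nonnegative, $\liminf_{x\to-\infty}u_0(x)>0$, and $u_0(x)=0$ for all sufficiently large $x$.

**Definition (wave profile).** For $R_1\in\{1-a,1\}$ and $\lambda_1\in(0,\sqrt{R_1}\,]$ put $c_{\lambda_1}=\lambda_1+R_1/\lambda_1$. Then $\Phi_{\lambda_1,R_1}$ is the traveling wave profile solving

$$c_{\lambda_1}\Phi'+\Phi''+\Phi(R_1-\Phi)=0\ \text{ on }\mathbb R,\qquad \Phi(-\infty)=R_1,\quad \Phi(+\infty)=0, \tag{3}$$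

normalized by $\lim_{z\to+\infty}e^{\lambda_1z}\Phi(z)=1$ if $\lambda_1<\sqrt{R_1}$, and by $\lim_{z\to+\infty}z^{-1}e^{\lambda_1z}\Phi(z)=1$ if $\lambda_1=\sqrt{R_1}$.

We write throughout

$$\kappa=\sqrt a,\qquad \lambda=1-\kappa,\qquad R=1-a=(1-\kappa)(1+\kappa),\qquad \phi(z)=\begin{cases}e^{\kappa z},&z\le0,\\ 1+\kappa z,&z\ge0.\end{cases} \tag{4}$$

The assertion under discussion is that, for some bounded function $\Lambda(t)$,

$$\sup_{x\in\mathbb R}\Big|u(t,x)-\Phi_{1-\sqrt a,\,1-a}\Big(x-2t+\frac{1}{1-\sqrt a}\Big(\frac32-\sqrt a\,\eta\Big)\log t+\Lambda(t)\Big)\Big|\to0\quad(t\to\infty). \tag{5}$$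

**Theorem 1.** Let $\eta<\frac32$ and let $u_0$ be front-like. There is $\alpha>0$, depending on $u_0,a,\eta$, such that (5) holds with the constant $\Lambda=-\lambda^{-1}\log\alpha$. Moreover $t^{3/2-\eta}\,u(t,X(t)+z)\to\alpha\,\phi(z)e^{-z}$ locally uniformly in $z$.

**Theorem 2.** Let $\eta\ge\frac32$ and let $u_0$ be front-like. Then (5) is false for every bounded $\Lambda(\cdot)$; so (5) holds for some bounded $\Lambda$ if and only if $\eta<\frac32$. More precisely, there is $\alpha_1>0$ such that: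

* (a) if $\eta=\frac32$, then $\sup_x|u(t,x)-\Psi(x-X(t))|\to0$, where $\Psi$ is the unique bounded stationary solution of $\Psi''+2\Psi'+\Psi(1-a1_{z\le0}-\Psi)=0$ with $\inf_{z\le K}\Psi>0$ for all $K$ and $\lim_{z\to\infty}z^{-1}e^z\Psi(z)=\alpha_1$;
* (b) if $\eta>\frac32$, then with $\Lambda=-\log\alpha_1$
$$\sup_x\big|u(t,x)-\Phi_{1,1}(x-2t+\tfrac32\log t+\Lambda)-\Theta(x-X(t))+1\big|\to0,$$
where $\Theta$ is the unique bounded solution of $\Theta''+2\Theta'+\Theta(1-a1_{z\le0}-\Theta)=0$ with $\inf_{\mathbb R}\Theta>0$; it satisfies $\Theta(-\infty)=1-a$ and $\Theta(+\infty)=1$.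

## 2. What the statements say: speeds, shifts, an explicit profile

A population grows at rate $1$ ahead of a moving edge and at the smaller rate $1-a$ behind it. It starts as a front, for instance $u_0(x)=\min(1,\max(0,-x))$. We ask where the front is at a late time and what shape it has.

The setting is taken from King-Yeung Lam, Chang-Hong Wu and Xiao Yu, "Invasion Fronts in Shifting Habitats and Competition Systems: A Hamilton-Jacobi Approach and Nonlocal Effects", arXiv:2607.29001 (2026). There the edge is $\beta t-\eta\log(t+1)$, and with $\lambda_*=\frac\beta2-\sqrt a$, $c_*=\lambda_*+\frac{1-a}{\lambda_*}$ a result of Lam–Wu gives convergence to $\Phi_{\lambda_*,1-a}(x-c_*t+\frac1{\lambda_*}(\frac32-\sqrt a\,\eta)\log t+\Lambda(t))$, with bounded $\Lambda$, when $2<\beta<2(\sqrt a+\sqrt{1-a})$, or when $\beta=2$ and $\eta<\frac12$. The range $\beta=2$, $\frac12\le\eta\le\frac32$ is listed as open, and the problem asks whether (5) persists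 for $\frac12\le\eta<\frac32$. Theorem 1 says yes, and Theorem 2 says that it stops exactly at $\frac32$. We do not use the Lam–Wu theorem.

**Why speed 2 in the poor habitat.** For given $R_1$, the smallest $c_{\lambda_1}$ is $2\sqrt{R_1}$, at $\lambda_1=\sqrt{R_1}$. In the poor habitat this is $2\sqrt{1-a}<2$. But $c_\lambda=(1-\kappa)+(1+\kappa)=2$, and $\lambda=1-\kappa<\sqrt{(1-\kappa)(1+\kappa)}=\sqrt R$: the limiting wave in (5) is a faster wave with a slowly decaying tail $e^{-\lambda z}$. The tail has to be supplied from somewhere, and it is supplied by the small population that lives just ahead of the edge.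

**Reading the logarithm.** Since $\frac{3/2-\kappa\eta}{1-\kappa}-\eta=\frac{3/2-\eta}{1-\kappa}$, the front in (5) lies $\frac1\lambda(\frac32-\eta)\log t+O(1)$ behind the edge. This distance tends to infinity when $\eta<\frac32$ and is bounded when $\eta=\frac32$. For $\eta>\frac32$ the edge falls behind a front that lives in the good habitat; that is Theorem 2(b), with the profile $\Phi_{1,1}$ and a second transition $\Theta$ at the edge. For $a=\frac14$ we have $\kappa=\lambda=\frac12$, and the shift in (5) is $(3-\eta)\log t$.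

**An explicit profile.** Let $q(z)=(1+v)^{-2}$ with $v=e^{z/\sqrt6}$. Then
$$q''=\frac{\frac23v^2-\frac13v}{(1+v)^4},\qquad \tfrac5{\sqrt6}q'=\frac{-\frac53(v+v^2)}{(1+v)^4},\qquad q(1-q)=\frac{2v+v^2}{(1+v)^4},$$
and the sum is zero. If $q$ solves $q''+cq'+q(1-q)=0$, then $R\,q(\sqrt R z)$ solves the equation with $R$ and speed $c\sqrt R$. The speed $\frac5{\sqrt6}\sqrt R$ is $2$ for $R=\frac{24}{25}$, that is $a=\frac1{25}$, $\kappa=\frac15$, $\lambda=\frac45$. As $\sqrt R/\sqrt6=\frac25$, the normalized profile is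
$$\Phi_{4/5,\,24/25}(z)=\tfrac{24}{25}\Big(1+\sqrt{\tfrac{24}{25}}\;e^{2z/5}\Big)^{-2},$$
which indeed satisfies $e^{4z/5}\Phi(z)\to1$. For this $a$ and $\eta<\frac32$ the solution converges to this function, evaluated at $x-2t+\frac54(\frac32-\frac\eta5)\log t+\Lambda$.

## 3. The moving frame and a linear equation with a small potential

**Textbook facts.** $W^{2,1}_{p,loc}$ is the space of $w$ with $w,w_t,w_x,w_{xx}\in L^p_{loc}$.

1. If $w$ and $w_t-w_{xx}$ are bounded on a region, then $w$ is bounded in $W^{2,1}_p$ on smaller regions for every $p<\infty$; for $p>3$ this controls $w$ and $w_x$ in a Hölder norm. If $w_t-w_{xx}$ is locally Hölder, $w$ is classical.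
2. (Compactness.) Let $w_n$ be locally bounded, uniformly in $n$, and solve $\partial_sw_n=\partial_{zz}w_n+b_n\partial_zw_n+c_nw_n$, where $b_n,c_n$ are locally bounded uniformly in $n$, $b_n\to b$ locally uniformly and $c_n\to c$ almost everywhere. Then a subsequence converges locally uniformly, together with $z$-derivatives, to a $W^{2,1}_{p,loc}$ solution of the limit equation, for all $p<\infty$.
3. Profiles (3) are smooth and $0<\Phi<R_1$.

For our $u$, $u_t-u_{xx}$ is bounded. So for $t>0$, $u$ and $u_x$ are locally Hölder continuous, in particular **$u_x$ is continuous across the interface**, and $u$ is classical off it. At $t=0$ the solution is continuous.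

**Time.** From now on $t$ denotes original time plus $1$, so $t\ge1$ and $X=2(t-1)-\eta\log t$.

**Frame.** For a real parameter $\eta_\star$ put $z=x-2(t-1)+\eta_\star\log t$, and
$$\omega=1-\frac{\eta_\star}{2t},\qquad V=\frac{\eta_\star z}{2t^2}-\frac{\eta_\star^2}{4t^2}.$$
For functions related by $H=t^{\eta_\star}e^{-\omega z}h$ we have the identity
$$H_t-H_{zz}-\Big(2-\frac{\eta_\star}t\Big)H_z-H=t^{\eta_\star}e^{-\omega z}\,(h_t-h_{zz}-Vh). \tag{6}$$
To check it, divide the left side by $t^{\eta_\star}e^{-\omega z}$ and use $2-\eta_\star/t=2\omega$. We get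
$$h_t+\tfrac{\eta_\star}t h-\dot\omega zh-(h_{zz}-2\omega h_z+\omega^2h)-2\omega(h_z-\omega h)-h=h_t-h_{zz}+\big(\tfrac{\eta_\star}t+\omega^2-1-\dot\omega z\big)h,$$
and $\omega^2+\frac{\eta_\star}t=1+\frac{\eta_\star^2}{4t^2}$, $\dot\omega=\frac{\eta_\star}{2t^2}$.

Our standard choice is
$$\eta_\star=\eta_0:=\min\{\eta,\tfrac32\},\qquad N:=\tfrac32-\eta_0\ge0,\qquad U(t,z):=u(t-1,x),\qquad g:=t^{-\eta_0}e^{\omega z}U .$$
The interface is $z=\iota(t):=(\eta_0-\eta)\log t\le0$; it is $z=0$ if $\eta\le\frac32$. With $\mathbf r=1-a1_{z\le\iota(t)}$,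
$$U_t=U_{zz}+\Big(2-\frac{\eta_0}t\Big)U_z+U(\mathbf r-U), \tag{7}$$
and (6) with $H=U$, $h=g$ turns this into
$$g_t=g_{zz}-a1_{z\le\iota}\,g+(V-U)g,\qquad V=\frac{\eta_0z}{2t^2}-\frac{\eta_0^2}{4t^2}. \tag{8}$$

**By hand, dropping $V$ and $U$.** Two solutions of simplified versions of (8) govern everything.

*Near the interface*, take $\iota=0$ and stationary $g$: $g''=a1_{z\le0}\,g$. A solution bounded at $-\infty$ is $e^{\kappa z}$ on $z\le0$ up to a factor, and $C^1$ matching continues it as $1+\kappa z$. This is $\phi$.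

*Far from the interface*, put $g=0$ at $z=0$. The function $E(t,z)=zt^{-3/2}e^{-z^2/4t}$ solves $E_t=E_{zz}$ on $z>0$: writing $E=zf$, we have $E_t-E_{zz}=z(f_t-f_{zz}-\frac2zf_z)$, and $f=t^{-3/2}e^{-z^2/4t}$ gives
$$\frac{f_t-f_{zz}-\frac2zf_z}{f}=-\frac3{2t}+\frac{z^2}{4t^2}+\frac1{2t}-\frac{z^2}{4t^2}+\frac1t=0.$$
Its first moment $\int_0^\infty yE\,dy=t^{-3/2}\int_0^\infty y^2e^{-y^2/4t}dy=\sqrt{4\pi}$ does not depend on $t$, and $\frac{t^{3/2}}zE\to1=\frac1{\sqrt{4\pi}}\int yE\,dy$ for $1\le z\ll\sqrt t$.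

This suggests $g\approx\alpha t^{-3/2}\phi(z)$ near the interface, hence $U(t,0)\approx\alpha t^{\eta_0-3/2}=\alpha t^{-N}$. It is small exactly when $\eta<\frac32$. To the left of the interface $U\approx\alpha t^{-N}\phi(z)e^{-z}=\alpha t^{-N}e^{-\lambda z}$: the tail of rate $\lambda$ has appeared. It reaches size $1$ near $z=-\frac N\lambda\log t$, and this is the shift in (5).

## 4. Why the loss at the edge looks too large once $\eta\ge\frac12$

The heuristic dropped the term $-Ug$, and a proof must show that it costs only a constant factor. The direct attempt is to replace $U$ on $z\ge0$ by its largest value. We shall see that $U\le Ct^{-N}$ there. Let $h\geq 0$ solve $h_t=h_{zz}+Vh$ on $z>0$ with $h(t,0)=0$ and $h(T,\cdot)\le g(T,\cdot)$. Then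
$$\underline g=Q(t)h,\qquad Q(t)=\exp\Big(-C\int_T^t\tau^{-N}d\tau\Big)$$
is a subsolution, since $\underline g_t=\underline g_{zz}+V\underline g-Ct^{-N}\underline g\le\underline g_{zz}+(V-U)\underline g$. If $N>1$, that is $\eta<\frac12$, then $Q$ is bounded below and only a constant is lost. If $N=1$, $Q=(T/t)^C$, and a power of $t$ is lost; if $N<1$, $Q$ decays faster than any power. The estimate of $U$ is not the problem: Lemma 6 below gives $U(t,0)\sim\alpha t^{-N}$ for $\eta<\frac32$. So the method stops exactly at $\eta=\frac12$.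

What it wastes is the location of the loss. The factor $U$ is of size $t^{-N}$ only within a bounded distance of the interface, while $g$ is fed by what lives at distance $\sqrt t$. The quantity that determines $g$ is the first moment $m(t)=\int_0^\infty yg\,dy$, and a unit removed at height $y$ costs only $y$. Formally, from (8) and integration by parts,
$$\dot m=g(t,0)+\int_0^\infty yVg\,dy-\int_0^\infty yUg\,dy .$$
If $g\lesssim t^{-3/2}(1+y)e^{-y^2/5t}$ and $U\lesssim t^{-N}(1+y)e^{-y/2}$, the three terms have size at most $t^{-3/2}$, $t^{-2-3/2+2}=t^{-3/2}$ and $t^{-3/2-N}$. All are integrable in time, for every $N\ge0$. The plan is therefore: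

1. the two upper bounds just used (Section 6);
2. convergence of $m$, and $g\approx\alpha_1zt^{-3/2}$ for $1\ll z\le t^{1/4}$ with $\alpha_1>0$ (Section 7);
3. from there down to the interface (Section 8), then behind it (Section 9).

## 5. Comparison across an interface, and Gaussian bounds

We need a comparison principle for functions with a kink. The sign to remember is that of a minimum: $-|z|$ has left slope $1$, which exceeds its right slope $-1$, and such a kink cannot be a minimum point.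

**Lemma 1 (comparison).** Let $Q=\{T\le t\le T',\ l_1(t)\le z\le l_2(t)\}$ with $l_i$ continuous or infinite. Let $d\in C(Q)$ satisfy $d\ge-B_0e^{B_0|z|}$ for some $B_0>0$, and $d\ge0$ at $t=T$ and at $z=l_i(t)$. Suppose that at interior points (including $t=T'$) where $d<0$, off a $C^1$ curve $z=j(t)$, $d$ is $C^{1,2}$ and $d_t-d_{zz}-b\,d_z-c\,d\ge0$, with $b$ bounded and $c$ bounded above. Suppose that at points of this curve where $d<0$, $d$ has one-sided $z$-derivatives with $d_z(j^-)\ge d_z(j^+)$. Then $d\ge0$. (If no curve is present, the last condition is void.)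

*Proof.* Let $q(y)=1+e^{-|y|}$ and $E=\varepsilon e^{Bt}\cosh((B_0+1)z)\,q(z-j(t))$. Off the curve $|q'|,|q''|\le q$, so
$$E_t-E_{zz}-bE_z-cE\ge\big[B-|j'|-(B_0+1)^2-2(B_0+1)-1-|b|(B_0+2)-\max(c,0)\big]E>0$$
if $B$ is large, independently of $\varepsilon$. On the curve $q'(0^-)=1>-1=q'(0^+)$, so $E_z(j^-)>E_z(j^+)$.

Let $d^\varepsilon=d+E$. It tends to $+\infty$ as $|z|\to\infty$ in $Q$, uniformly in $t$, and is positive on the parabolic boundary. Suppose $\{d^\varepsilon\le0\}$ is not empty. It is compact; let $t_0$ be its smallest time and $z_0$ a corresponding point. Then $t_0>T$, $z_0$ is interior, $d^\varepsilon(t_0,z_0)=0$ by continuity, and $d^\varepsilon\ge0$ for $t\le t_0$. At $(t_0,z_0)$ we have $d=-E<0$, so the hypotheses apply. If $z_0\ne j(t_0)$, then $d^\varepsilon_t\le0$, $d^\varepsilon_z=0$, $d^\varepsilon_{zz}\ge0$, $d^\varepsilon=0$, against $d^\varepsilon_t-d^\varepsilon_{zz}-bd^\varepsilon_z-cd^\varepsilon>0$. If $z_0=j(t_0)$,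 minimality in $z$ gives $d^\varepsilon_z(j^-)\le0\le d^\varepsilon_z(j^+)$, against $d^\varepsilon_z(j^-)>d^\varepsilon_z(j^+)$. So $d^\varepsilon>0$; let $\varepsilon\to0$. $\square$

**Lemma 2 (Gaussian bounds).** Let $M=\max(1,\sup u_0)$, let $u_0=0$ for $x\ge x_0$ and $u_0\ge\delta_0>0$ for $x\le-x_1$. In original time $t>0$: $0\le u\le M$,
$$u(t,x)\le Me^te^{-(x-x_0)^2/4t}\ (x\ge x_0),\qquad u(t,x)\ge\frac{\delta_0e^{-Mt}}{\sqrt{4\pi t}}e^{-(x+x_1+1)^2/4t}\ (x\ge-x_1), \tag{9}$$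
and $u(t,x)\ge\frac12\delta_0e^{-Mt}$ for $x\le-x_1$. In particular $u>0$ and $\inf_{x\le K}u(t,x)>0$ for all $t>0$, $K\in\mathbb R$.

*Proof.* In every application of Lemma 1 here the curve is $x=X(t)$, and the condition there holds because $u_x$ is continuous. For $d=M-u$ we have $d_t-d_{xx}-(r-u-M)d=-M(r-M)\ge0$, and $r-u-M$ is bounded above; so $u\le M$. Let $p^{\rm h}_t$ be the heat kernel on $\mathbb R$. The function $d=e^tp^{\rm h}_t*u_0-u$ satisfies $d_t-d_{xx}-d=-u(r-u-1)\ge0$, and $d=u-e^{-Mt}p^{\rm h}_t*u_0$ satisfies $d_t-d_{xx}+Md=u(r-u+M)\ge0$. Both are bounded below and vanish at $t=0$. So $e^{-Mt}p^{\rm h}_t*u_0\le u\le e^tp^{\rm h}_t*u_0$.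

For $x\ge x_0\ge y$, $(x-y)^2\ge(x-x_0)^2+(x_0-y)^2$, hence $p^{\rm h}_t*u_0(x)\le Me^{-(x-x_0)^2/4t}$. For $x\ge-x_1$, integrating over $y\in[-x_1-1,-x_1]$ only, where $|x-y|\le x+x_1+1$, gives the second bound. For $x\le-x_1$, $p^{\rm h}_t*u_0(x)\ge\delta_0\int_{-\infty}^{-x_1}p^{\rm h}_t(x-y)dy\ge\frac{\delta_0}2$. $\square$

**Conventions.** $C$ denotes constants independent of $t,z$ and of the parameters $s,K$ below; it may change from line to line. $T$ is a large fixed number depending on $a,\eta$. Time is again original time plus $1$.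

## 6. An upper barrier with a controlled kink

**Lemma 3.** For $t\ge T$, $z\ge0$:
$$g(t,z)\le Ct^{-3/2}(1+z)e^{-z^2/(5t)},\qquad U(t,z)\le Ct^{-N}(1+z)e^{-z/2}. \tag{10}$$
If $\eta<\frac32$, moreover
$$g(t,z)\le Ct^{-3/2}\phi(z)\qquad(z\in\mathbb R,\ t\ge T). \tag{11}$$

The second bound in (10) follows from the first, because $U=t^{\eta_0}e^{-\omega z}g$, $\eta_0-\frac32=-N$ and $\omega\ge\frac12$ for $t\ge T$. We prove the first and (11).

**Step 1: a supersolution on $z>0$.** The purpose is to modify the exact solution $E$ of Section 3 so that it absorbs $V$. Put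
$$\zeta=z+\tfrac1\kappa,\quad\gamma=\frac{1-t^{-1/2}}{4t},\quad\theta=e^{-Dt^{-1/2}},\quad D=5+2\eta_0^2,\quad F=t^{-3/2}e^{-\gamma\zeta^2},\quad\rho=1+\frac A{t\zeta},$$
with $A\ge0$ chosen later, and $\bar g=\kappa\zeta\bar f$, $\bar f=\theta F\rho$ on $z\ge0$. Note that $\kappa\zeta=1+\kappa z=\phi(z)$. For $g=\kappa\zeta f$,
$$g_t-g_{zz}-Vg=\kappa\zeta\,\mathcal Nf,\qquad\mathcal Nf=f_t-f_{\zeta\zeta}-\tfrac2\zeta f_\zeta-Vf.$$
We use $F_\zeta/F=-2\gamma\zeta$, $F_{\zeta\zeta}/F=-2\gamma+4\gamma^2\zeta^2$, $F_t/F=-\frac3{2t}-\dot\gamma\zeta^2$, $\dot\theta/\theta=\frac D2t^{-3/2}$, $\rho_t=-\frac A{t^2\zeta}$, $\rho_\zeta=-\frac A{t\zeta^2}$ and $\rho_{\zeta\zeta}+\frac2\zeta\rho_\zeta=0$. The cross term is $-2\frac{F_\zeta}F\rho_\zeta=-\frac{4\gamma A}{t\zeta}$, so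
$$\frac{\mathcal N\bar f}{\theta F}=\rho\Big[\tfrac D2t^{-3/2}-\tfrac3{2t}+6\gamma+(-\dot\gamma-4\gamma^2)\zeta^2-V\Big]-\frac A{t^2\zeta}-\frac{4\gamma A}{t\zeta}. \tag{12}$$
Here $-\frac3{2t}+6\gamma=-\frac32t^{-3/2}$. From $\dot\gamma=-\frac14t^{-2}+\frac38t^{-5/2}$ and $4\gamma^2=\frac14t^{-2}-\frac12t^{-5/2}+\frac14t^{-3}$,
$$-\dot\gamma-4\gamma^2=\tfrac18t^{-5/2}-\tfrac14t^{-3}\ge\tfrac1{16}t^{-5/2}\qquad(t\ge16).$$
Finally $V\le\frac{|\eta_0|\zeta}{2t^2}=2\cdot\frac{\zeta t^{-5/4}}4\cdot|\eta_0|t^{-3/4}\le\frac1{16}\zeta^2t^{-5/2}+\eta_0^2t^{-3/2}$. So the bracket is at least $(\frac D2-\frac32-\eta_0^2)t^{-3/2}=t^{-3/2}$. Since $\zeta\ge\frac1\kappa$ and $4\gamma\le\frac1t$, the last two terms of (12) are at least $-2A\kappa t^{-2}$. As $\rho\ge1$, $\mathcal N\bar f>0$ on $z>0$ for $t\ge T$. The role of the factor $1-t^{-1/2}$ in $\gamma$ is visible: it makes the coefficient of $\zeta^2$ positive, and this pays for $V$.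

**Step 2: the initial time.** We need $g(T,\cdot)\le C\bar g(T,\cdot)$ on $z\ge0$. By (9), at original time $T-1$, $g(T,z)$ is at most a constant times $\exp(-\frac{z^2}{4(T-1)}+O(z))$ as $z\to\infty$. As $\gamma(T)<\frac1{4T}<\frac1{4(T-1)}$, $g/\bar g\to0$ as $z\to\infty$ at $t=T$; and $\bar g>0$ is continuous.

**Step 3: the case $\eta\ge\frac32$.** The purpose is to conclude on the half-line alone. Here $\eta_0=\frac32$; take $A=0$. At $z=0$, $g=t^{-3/2}U\le Mt^{-3/2}\le C\bar g$. Let $d=t^{\eta_0}e^{-\omega z}(C\bar g-g)=t^{\eta_0}e^{-\omega z}C\bar g-U\ge-M$ on $z\ge0$. By (6) and (8),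
$$d_t-d_{zz}-\big(2-\tfrac{\eta_0}t\big)d_z-d=t^{\eta_0}e^{-\omega z}\big[C(\bar g_t-\bar g_{zz}-V\bar g)+Ug\big]\ge0\quad(z>0),$$
so Lemma 1 gives $g\le C\bar g$. Since $\gamma\ge\frac1{5t}$ for $t\ge25$ and $\zeta\ge z$, (10) follows.

**Step 4: the case $\eta<\frac32$, barrier behind the interface.** Now $U(t,0)\le M$ only gives $g(t,0)\le Mt^{-\eta}$, which is too weak, so the barrier must continue to $z<0$. The obvious continuation $\bar f_0(t)e^{\kappa z}$ fails: with $f=\bar f_0(t)$ the quotient below would be $-\frac3{2t}+O(t^{-3/2})<0$. A small slope repairs this, at the price of a kink with the wrong sign at $z=0$; the term $A/(t\zeta)$ in $\rho$ then corrects the kink. Let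
$$b=\frac1\kappa,\qquad A=\frac{2b}{\kappa^2},\qquad\bar g=e^{\kappa z}\bar f,\quad\bar f=\bar f_0(t)\Big(1-\frac{bz}t\Big)\quad(-\sqrt t\le z\le0),$$
with $\bar f_0(t)=\bar f(t,0^+)=\theta t^{-3/2}e^{-\gamma/\kappa^2}(1+\frac{A\kappa}t)$, so that $\bar g$ is continuous at $0$. For $z<0$ and $g=e^{\kappa z}f$, since $a=\kappa^2$,
$$g_t-g_{zz}+ag-Vg=e^{\kappa z}\mathcal Nf,\qquad\mathcal Nf=f_t-f_{zz}-2\kappa f_z-Vf.$$
As $\dot\theta\ge0\ge\dot\gamma$ for $t\ge T$, $\dot{\bar f_0}/\bar f_0\ge-\frac3{2t}-\frac{A\kappa}{t^2}$. For $|z|\le\sqrt t$ we have $V\le\frac{|\eta_0|}2t^{-3/2}$, $1\le1-\frac{bz}t\le1+\frac b{\sqrt t}$, and $\partial_t(-\frac{bz}t)=\frac{bz}{t^2}\ge-bt^{-3/2}$. Hence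
$$\frac{\mathcal N\bar f}{\bar f_0}\ge\frac1t\Big[2\kappa b-\Big(1+\frac b{\sqrt t}\Big)\Big(\frac32+\frac{A\kappa}t+\frac{|\eta_0|}{2\sqrt t}\Big)-\frac b{\sqrt t}\Big]>0\qquad(t\ge T),$$
because $2\kappa b=2>\frac32$.

**Step 5: the kink.** Lemma 1 requires $\bar g_z(0^-)\ge\bar g_z(0^+)$. On both sides $\partial_z\log\bar g=\kappa+\partial_z\log\bar f$ at $z=0$ (on the right because $\partial_z\log\zeta=\frac1\zeta=\kappa$). And
$$\partial_z\log\bar f(0^+)=-\frac{2\gamma}\kappa-\frac{A\kappa^2}{t+A\kappa}\le-\frac{2b}{t+A\kappa}\le-\frac bt=\partial_z\log\bar f(0^-)\qquad(t\ge A\kappa).$$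

**Step 6: conclusion for $\eta<\frac32$.** On $z=-\sqrt t$ we have $g\le Mt^{-\eta}e^{-\omega\sqrt t}$ and $\bar g\ge\bar f_0e^{-\kappa\sqrt t}$ with $\bar f_0$ of order $t^{-3/2}$; since $\omega\ge\frac{1+\kappa}2>\kappa$ for $t\ge T$, $g\le C\bar g$ there. At $t=T$, $g\le C\bar g$ on $z\ge0$ by Step 2 and on the compact interval $[-\sqrt T,0]$ by positivity of $\bar g$. Put $d=t^{\eta_0}e^{-\omega z}(C\bar g-g)\ge-M$ on $z\ge-\sqrt t$. By (6), (8) and Steps 1 and 4, $d_t-d_{zz}-(2-\frac{\eta_0}t)d_z-\mathbf rd\ge0$ off $z=0$. At $z=0$ the jump of $d_z$ comes from $\bar g$ only, since $g_z$ is continuous, and has the right sign by Step 5. Lemma 1 gives $g\le C\bar g$ on $z\ge-\sqrt t$. Since $\rho$ and $1-bz/t$ are bounded there, this is (10) and, for $z\ge-\sqrt t$, (11). For $z\le-\sqrt t$,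
$$g\le Mt^{-\eta}e^{\omega z}=Mt^{-\eta}e^{\kappa z}e^{(\omega-\kappa)z}\le Mt^{-\eta}e^{\kappa z}e^{-\frac{1-\kappa}2\sqrt t}\le Ct^{-3/2}\phi(z).\qquad\square$$

## 7. The first moment fixes $g$ in the region $1\ll z\le t^{1/4}$

**Half-line kernels.** Let
$$p_\sigma(z,y)=\frac{e^{-(z-y)^2/4\sigma}-e^{-(z+y)^2/4\sigma}}{\sqrt{4\pi\sigma}}=\frac{e^{-(z-y)^2/4\sigma}}{\sqrt{4\pi\sigma}}\big(1-e^{-zy/\sigma}\big),\qquad k_\sigma(z)=\partial_yp_\sigma(z,0)=\frac{z\,e^{-z^2/4\sigma}}{\sqrt{4\pi}\,\sigma^{3/2}} .$$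
We use
$$p_\sigma\le\frac{zy}{\sqrt{4\pi}\sigma^{3/2}},\quad\int_0^\infty p_\sigma dy\le1,\quad\int_0^\infty p_\sigma\,y\,dy=z,\quad\int_0^\infty k_\sigma d\sigma=1,\quad\int_0^\infty p_\sigma d\sigma=\min(z,y). \tag{13}$$
The first is $1-e^{-q}\le q$. The third holds because $y$ is odd, so the integral is the mean of a Gaussian centered at $z$. Substituting $w=z/\sqrt{4\sigma'}$ gives $\int_0^\sigma k_{\sigma'}(z)d\sigma'=\frac2{\sqrt\pi}\int_{z/\sqrt{4\sigma}}^\infty e^{-w^2}dw$, hence the fourth. Also $\int_0^\infty p_\sigma dy=\frac1{\sqrt{4\pi\sigma}}\int_{-z}^ze^{-w^2/4\sigma}dw$, so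
$$\int_0^\infty p_\sigma(z,y)dy+\int_0^\sigma k_{\sigma'}(z)d\sigma'=1 . \tag{14}$$
For the last identity in (13), $\int_0^\infty(4\pi\sigma)^{-1/2}(e^{-A_1^2/4\sigma}-e^{-B_1^2/4\sigma})d\sigma$ vanishes at $B_1=A_1$ and has $B_1$-derivative $\frac12\int_0^\infty k_\sigma(B_1)d\sigma=\frac12$; so it equals $\frac12(B_1-A_1)$, and $\frac12(z+y-|z-y|)=\min(z,y)$.

**Lemma 4.** Let $m(s)=\int_0^\infty yg(s,y)dy$. Then $m(s)\to m_\infty$ as $s\to\infty$. With $\alpha_1:=m_\infty/\sqrt{4\pi}$, for every $K\ge1$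
$$\limsup_{t\to\infty}\ \sup_{K\le z\le t^{1/4}}\Big|\frac{t^{3/2}}zg(t,z)-\alpha_1\Big|\le\frac CK. \tag{15}$$

**Step 1: Duhamel's formula.** The purpose is to separate the old data, the boundary value and the source. By (8), $g_t=g_{zz}+(V-U)g$ on $z>0$. We claim that for $t>s\ge T$, $z>0$,
$$g(t,z)=\underbrace{\int_0^\infty p_{t-s}(z,y)g(s,y)dy}_{I_1}+\underbrace{\int_s^tk_{t-\tau}(z)g(\tau,0)d\tau}_{I_2}+\underbrace{\int_s^t\!\int_0^\infty p_{t-\tau}(z,y)[(V-U)g](\tau,y)\,dy\,d\tau}_{I_3}. \tag{16}$$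
By (10) the data $g(s,\cdot)$, $g(\cdot,0)$ and the source are bounded, and the source is locally Hölder on $z>0$. So the right side solves $w_t-w_{zz}=(V-U)g$ classically on $z>0$. It is continuous up to the parabolic boundary with the values of $g$: by (14),
$$I_1+I_2=g(s,0)+\int_0^\infty p_{t-s}(z,y)[g(s,y)-g(s,0)]dy+\int_s^tk_{t-\tau}(z)[g(\tau,0)-g(s,0)]d\tau .$$
The first integral is the heat flow of a function whose odd extension is bounded and continuous. In the second, the data extend continuously by $0$ to $\tau\le s$, and the probability densities $k_\sigma(z)$ in $\sigma$ concentrate at $\sigma=0$ as $z\to0$. Finally $|I_3|\le(t-s)\sup|(V-U)g|$ tends to $0$ as $t\to s$, and $I_3\to0$ as $z\to0$ because $\int p_\sigma(z,y)dy\to0$ boundedly. So the difference of the two sides is bounded on finite time intervals, solves the heat equation and vanishes on the parabolic boundary; by Lemma 1, applied to it and its negative, it is $0$.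

Now let $t\ge2s$ and $1\le z\le t^{1/4}$.

**Step 2: $I_1$ carries the moment.** With $q=\frac{zy}{t-s}$,
$$\frac{t^{3/2}}zp_{t-s}(z,y)=\Big(\frac t{t-s}\Big)^{3/2}\frac y{\sqrt{4\pi}}e^{-(z-y)^2/4(t-s)}\,\frac{1-e^{-q}}q .$$
For fixed $s,y$ this tends to $\frac y{\sqrt{4\pi}}$ as $t\to\infty$, uniformly in $z\in(0,t^{1/4}]$, because $q\to0$ and $(z-y)^2/(t-s)\to0$ uniformly. It is at most $Cy$ for $t\ge2s$, and $yg(s,y)$ is integrable by (10). Dominated convergence, applied to the supremum over $z$ of the difference, gives for fixed $s$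
$$\sup_{0<z\le t^{1/4}}\Big|\frac{t^{3/2}}zI_1-\frac{m(s)}{\sqrt{4\pi}}\Big|\to0 .$$

**Step 3: $I_2$ is small.** By (10), $g(\tau,0)\le C\tau^{-3/2}$. For $\tau\le\frac t2$, $k_{t-\tau}(z)\le Czt^{-3/2}$, so this part is at most $Czt^{-3/2}\int_s^\infty\tau^{-3/2}d\tau\le Czt^{-3/2}s^{-1/2}$. For $\tau\ge\frac t2$ it is at most $Ct^{-3/2}\int_0^\infty k_\sigma d\sigma=Ct^{-3/2}$.

**Step 4: the $V$-part of $I_3$ is small.** We have $|V|\le C(1+y)\tau^{-2}$. For $\tau\le\frac t2$, $p_{t-\tau}\le Czyt^{-3/2}$ bounds it by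
$$Czt^{-3/2}\int_s^{t/2}\tau^{-7/2}\int_0^\infty y(1+y)^2e^{-y^2/5\tau}dy\,d\tau\le Czt^{-3/2}\int_s^\infty\tau^{-3/2}d\tau\le Czt^{-3/2}s^{-1/2},$$
as the inner integral is at most $C\tau^2$. For $\tau\ge\frac t2$, since $(1+y)e^{-y^2/5\tau}\le C\tau^{1/2}$, $|V|g\le C\tau^{-7/2}(1+y)^2e^{-y^2/5\tau}\le Ct^{-3}(1+y)$. Integrating with $\int p_\sigma(1+y)dy\le1+z$ gives at most $Ct^{-2}(1+z)$.

**Step 5: the $U$-part of $I_3$ is small.** This is the loss that stopped us in Section 4. By (10), $Ug\le C\tau^{-N-3/2}(1+y)^2e^{-y/2}$. For $\tau\le\frac t2$, $p_{t-\tau}\le Czyt^{-3/2}$ brings in the factor $y$, and the contribution is at most $Czt^{-3/2}\int_s^\infty\tau^{-3/2-N}d\tau\le Czt^{-3/2}s^{-1/2}$. For $\tau\ge\frac t2$ we integrate the kernel in time with (13): at most $Ct^{-3/2-N}\int_0^\infty\min(z,y)(1+y)^2e^{-y/2}dy\le Ct^{-3/2}$. Only $N\ge0$ was used.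

**Step 6: conclusion.** Divide by $zt^{-3/2}$ and use $\frac1z\le\frac1K$: for all $s\ge T$, $K\ge1$,
$$\limsup_{t\to\infty}\sup_{K\le z\le t^{1/4}}\Big|\frac{t^{3/2}}zg(t,z)-\frac{m(s)}{\sqrt{4\pi}}\Big|\le C\big(s^{-1/2}+K^{-1}\big). \tag{17}$$
The point $z=t^{1/4}$ is in the range for every $K$, so there the limsup is at most $Cs^{-1/2}$. Using two values, $|m(s)-m(s')|\le C(s^{-1/2}+s'^{-1/2})$. So $m$ converges, and $s\to\infty$ in (17) gives (15). $\square$

**Lemma 5.** $\alpha_1>0$.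

*Proof.* The purpose is a lower barrier. We build it to the right of $z=8\log t$, where $U$ is small enough to be absorbed, and evaluate it at $z=t^{1/4}$.

Use the frame of Section 3 with $\eta_\star=\eta':=\eta_0-8$, that is $z'=z-8\log t$; put $\omega'=1-\frac{\eta'}{2t}$, $g'=t^{-\eta'}e^{\omega'z'}U$. By (6), for $z'>0$, $g'_t=g'_{z'z'}+(V'-U)g'$ with $V'=\frac{\eta'z'}{2t^2}-\frac{\eta'^2}{4t^2}$. By (10), $U\le C(1+z)e^{-z/2}\le C'e^{-z/4}\le C't^{-2}$ there. Let
$$\underline g=\theta t^{-3/2}z'e^{-\gamma z'^2},\qquad\gamma=\frac{1+t^{-1/2}}{4t},\qquad\theta=e^{Dt^{-1/2}} .$$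
Now $-\frac3{2t}+6\gamma=\frac32t^{-3/2}$ and $-\dot\gamma-4\gamma^2=\frac14t^{-2}+\frac38t^{-5/2}-\frac14t^{-2}-\frac12t^{-5/2}-\frac14t^{-3}=-\frac18t^{-5/2}-\frac14t^{-3}$. The computation of Step 1 in Section 6, with $\zeta$ replaced by $z'$ and $A=0$, gives
$$\frac{\underline g_t-\underline g_{z'z'}-(V'-U)\underline g}{\underline g}\le-\tfrac D2t^{-3/2}+\tfrac32t^{-3/2}-\tfrac1{16}z'^2t^{-5/2}-V'+C't^{-2}.$$
Since $-V'\le\frac1{16}z'^2t^{-5/2}+\eta'^2t^{-3/2}+\eta'^2t^{-2}$, the right side is $\le0$ if $\frac D2=\frac32+2\eta'^2+C'$.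

At $t=T$, (9) gives $g'(T,z')\ge c\exp(-\frac{z'^2}{4(T-1)}-O(z'))$ as $z'\to\infty$, with $c>0$. Now $\gamma(T)>\frac1{4(T-1)}$ is equivalent to $T-1>\sqrt T$, true for $T\ge3$. So $g'/\underline g\to\infty$ as $z'\to\infty$. As $g'>0$ is continuous on $z'\ge0$, $g'\ge\delta\underline g$ at $t=T$ for some $\delta>0$. At $z'=0$, $g'>0=\underline g$. Put $d=t^{\eta'}e^{-\omega'z'}(g'-\delta\underline g)$, bounded below on finite time intervals. By (6), $d_t-d_{z'z'}-(2-\frac{\eta'}t)d_{z'}-(1-U)d\ge0$ on $z'>0$. Lemma 1 gives $g'\ge\delta\underline g$ for $t\ge T$, $z'\ge0$.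

At $z=t^{1/4}$: $\frac g{g'}=t^{-8}e^{\omega z-\omega'z'}$ and $\omega z-\omega'z'=8\log t-\frac{\eta_0z}{2t}+\frac{\eta'z'}{2t}$, so $g/g'\to1$. Also $z'/z\to1$, $\gamma z'^2\to0$, $\theta\to1$. Hence $\liminf_t\frac{t^{3/2}}zg\ge\delta$ at $z=t^{1/4}$. By (15), with $K$ arbitrary, this quantity converges to $\alpha_1$. So $\alpha_1\ge\delta>0$. $\square$

## 8. The profile $\alpha\phi$ at the interface, $\eta<\frac32$

**Lemma 6.** Let $\eta<\frac32$ and $\alpha:=\alpha_1/\kappa$. Then $t^{3/2}g(t,z)\to\alpha\phi(z)$ locally uniformly in $z\in\mathbb R$. In particular $U(t,0)=\alpha t^{-N}(1+o(1))$.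

**Step 1: limits.** The purpose is to reduce to a linear problem without potential. Let $t_n\to\infty$ and $G_n(s,z)=t_n^{3/2}g(t_n+s,z)$. By (11), $G_n\le C\phi$ for $s\ge-t_n/2$ and $n$ large. Locally uniformly, $V(t_n+s,z)\to0$, and $U(t_n+s,z)\to0$ because $U=t^\eta e^{-\omega z}g\le Ct^{-N}e^{-\omega z}\phi$ with $N>0$. By compactness a subsequence converges locally uniformly on $\mathbb R^2$, with $z$-derivatives, to a solution $G$ of
$$G_s=G_{zz}-a1_{z\le0}G,\qquad0\le G\le C\phi,$$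
smooth off $z=0$ with $G_z$ continuous. By (15), $|G(s,z)-\alpha_1z|\le\frac CKz$ for $z\ge K$, all $s$, all $K\ge1$.

**Step 2: a Liouville argument.** We show $d:=G-\alpha\phi\equiv0$. Since $\alpha\phi(K)=\alpha_1K+\alpha_1/\kappa$,
$$|d(s,K)|\le C+\tfrac{\alpha_1}\kappa=:\varepsilon_K\phi(K),\qquad\varepsilon_K=O(1/K).$$
The effect of the remote past must decay; for this we use $\nu=\min(\frac1K,\kappa)$ and
$$\psi=1\ (z\le0),\qquad\psi=\cos\nu z\ (0\le z\le K).$$
Then $\psi\in C^1$, $\psi\ge\cos1$, and $\psi''-a1_{z\le0}\psi\le-\nu^2\psi$ off $z=0$ (for $z<0$ because $\nu^2\le a$). As $d$ is bounded on $z\le K$, choose $C_K$ with $|d|\le C_K\cos1$ there. The two functions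
$$\varepsilon_K\phi+C_Ke^{-\nu^2(s'+n)}\psi\mp d(s',\cdot)$$
are bounded below, nonnegative at $s'=-n$ and at $z=K$, $C^1$ across $z=0$, and satisfy the inequality of Lemma 1 with $b=0$, $c=-a1_{z\le0}$. So $|d|\le\varepsilon_K\phi+C_Ke^{-\nu^2(s'+n)}\psi$ on $[-n,s]\times(-\infty,K]$. Let $n\to\infty$: $|d|\le\varepsilon_K\phi$ on $z\le K$. Let $K\to\infty$: $d\equiv0$.

The limit does not depend on the sequence, which proves the lemma; $U(t,0)=t^\eta g(t,0)$. $\square$

For $\eta<\frac32$, $z=x-X$ and $U=t^\eta e^{-\omega z}g$ with $\omega\to1$, so $t^{3/2-\eta}U(t,z)\to\alpha\phi(z)e^{-z}$ locally uniformly. Returning to original time replaces $t$ by $t+1$ in the power, which is harmless. This is the last assertion of Theorem 1.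

## 9. Behind the edge: proof of Theorem 1

Let $\eta<\frac32$, $N=\frac32-\eta>0$. On $z<0$ the growth rate is the constant $R$, and we know $U$ on $z=0$. It remains to show that this boundary value selects the wave.

**Step 1: coordinates.** We follow the point where the tail has size one. Let $\xi(t)=\frac N\lambda\log t$, $y=z+\xi(t)$, $W(t,y)=U(t,z)$, $k=\eta+\frac N\lambda$. By (7), for $y<\xi(t)$,
$$\mathcal NW:=W_t-W_{yy}-\big(2-\tfrac kt\big)W_y-W(R-W)=0,\qquad W(t,\xi(t))=\alpha e^{-\lambda\xi(t)}(1+o(1)), \tag{18}$$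
the latter by Lemma 6, since $e^{-\lambda\xi}=t^{-N}$. Put $\Lambda=-\lambda^{-1}\log\alpha$ and $\Phi_\epsilon(y)=\Phi_{\lambda,R}(y+\Lambda-\epsilon)$, $|\epsilon|\le1$. As $c_\lambda=2$, $\Phi_\epsilon''+2\Phi_\epsilon'+\Phi_\epsilon(R-\Phi_\epsilon)=0$; as $\lambda<\sqrt R$, $\Phi_\epsilon(y)\sim\alpha e^{\lambda\epsilon}e^{-\lambda y}$ as $y\to\infty$.

**Step 2: bounding the drift error.** We have $\mathcal N\Phi_\epsilon=\frac kt\Phi_\epsilon'$, so $\Phi'_\epsilon$ must be controlled. First,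
$$|\Phi_\epsilon'(y)|\le C\sup_{[y-1,y]}\Phi_\epsilon\le C\min(1,e^{-\lambda y}).$$
Indeed, by the mean value theorem some $y_*\in[y-1,y]$ has $|\Phi_\epsilon'(y_*)|=|\Phi_\epsilon(y)-\Phi_\epsilon(y-1)|\le\sup_{[y-1,y]}\Phi_\epsilon$; now integrate $(e^{2y}\Phi_\epsilon')'=-e^{2y}\Phi_\epsilon(R-\Phi_\epsilon)$ from $y_*$ to $y$.

Choose $\mu\in(\lambda,1)$ with $(\mu-\lambda)\frac N\lambda\le\frac12$ and put
$$\sigma=-\mu^2+2\mu-R=(\mu-\lambda)(1+\kappa-\mu)>0 .$$
For $0\le y\le\xi(t)$, $|\Phi_\epsilon'|\le Ce^{-\mu y}e^{(\mu-\lambda)\xi(t)}\le Ct^{1/2}e^{-\mu y}$; for $y<0$, $|\Phi_\epsilon'|\le C\le Ce^{-\mu y}$. Hence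
$$\tfrac{|k|}t|\Phi_\epsilon'(y)|\le C_2t^{-1/2}e^{-\mu y}\qquad(y\le\xi(t),\ |\epsilon|\le1). \tag{19}$$

**Step 3: the corrector.** We need $P>0$ that absorbs (19) and the initial discrepancy and then disappears. Fix $\epsilon\in(0,1)$ and $T_\epsilon$ such that for $t\ge T_\epsilon$
$$\tfrac{|k|\mu}t\le\tfrac\sigma2,\qquad\Phi_{-\epsilon}(\xi(t))\le W(t,\xi(t))\le\Phi_\epsilon(\xi(t)).$$
The latter is possible because $\xi(t)\to\infty$ and, by (18), $\Phi_{\pm\epsilon}(\xi)/W(t,\xi)\to e^{\pm\lambda\epsilon}$. Let $\dot\theta=-\frac\sigma2\theta+C_2t^{-1/2}$, $\theta(T_\epsilon)=(M+R)e^{\mu\xi(T_\epsilon)}$. Then $\theta>0$ and $\theta(t)\to0$. For $P=\theta(t)e^{-\mu y}$,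
$$\mathcal LP:=P_t-P_{yy}-\big(2-\tfrac kt\big)P_y-RP=\big(\dot\theta+\sigma\theta-\tfrac{k\mu}t\theta\big)e^{-\mu y}\ge C_2t^{-1/2}e^{-\mu y}\ge\tfrac{|k|}t|\Phi_{\pm\epsilon}'|. \tag{20}$$
The decay rate $\mu$ lies strictly between the roots $1\mp\kappa$ of $\mu^2-2\mu+R$, and this is why $\sigma>0$.

**Step 4: upper bound.** By (20), $\mathcal N(\Phi_\epsilon+P)=\frac kt\Phi_\epsilon'+\mathcal LP+2\Phi_\epsilon P+P^2\ge0$. At $t=T_\epsilon$, $P\ge M\ge W$ for $y\le\xi$; at $y=\xi(t)$, $W\le\Phi_\epsilon$. Apply Lemma 1 to $d=\Phi_\epsilon+P-W\ge-M$ with $c=R-W-\Phi_\epsilon-P\le R$: $W\le\Phi_\epsilon+P$ for $t\ge T_\epsilon$, $y\le\xi(t)$.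

**Step 5: lower bound.** Where $\Phi_{-\epsilon}-P>0$ we have $0<P<\Phi_{-\epsilon}$, so
$$\mathcal N(\Phi_{-\epsilon}-P)=\tfrac kt\Phi_{-\epsilon}'-\mathcal LP-2\Phi_{-\epsilon}P+P^2\le0 .$$
At $t=T_\epsilon$, $\Phi_{-\epsilon}-P\le R-P\le0\le W$; at $y=\xi(t)$, $\Phi_{-\epsilon}-P\le W$. Let $d=W-(\Phi_{-\epsilon}-P)\ge-R$. Where $d<0$, $\Phi_{-\epsilon}-P>W\ge0$, so the inequality of Lemma 1 holds there with $c=R-W-(\Phi_{-\epsilon}-P)\le R$. Hence $W\ge\Phi_{-\epsilon}-P$.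

**Step 6: the region $-L\le y\le\xi(t)$.** There $P\le\theta(t)e^{\mu L}\to0$. So for every $L>0$, $\limsup_t\sup_{-L\le y\le\xi(t)}|W-\Phi_0|\le\epsilon\|\Phi_0'\|_\infty$ for all $\epsilon\in(0,1)$, and the limit is $0$.

**Step 7: the region $y\le-L$.** Here $P$ is useless, and we compare with ordinary differential equations. Given $\epsilon'\in(0,\frac R2)$ choose $L>0$ with $|\Phi_0-R|\le\frac{\epsilon'}2$ on $(-\infty,-L]$, and by Step 6 $T'$ with $|W(t,-L)-R|\le\epsilon'$ for $t\ge T'$. By Lemma 2, $\inf_{y\le-L}W(T',y)>0$. Let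
$$\dot\rho_\pm=\rho_\pm(R\pm\epsilon'-\rho_\pm),\quad\rho_+(T')=\max(M,R+\epsilon'),\quad\rho_-(T')=\min\big(\inf_{y\le-L}W(T',\cdot),R-\epsilon'\big).$$
Then $\mathcal N\rho_\pm=\pm\epsilon'\rho_\pm$, so $\mathcal N\rho_+\ge0\ge\mathcal N\rho_-$, and $\rho_+\ge R+\epsilon'$, $0<\rho_-\le R-\epsilon'$. Lemma 1, with $c=R-W-\rho_\pm$, gives $\rho_-\le W\le\rho_+$ on $y\le-L$, $t\ge T'$. Since $\rho_\pm\to R\pm\epsilon'$, $\limsup_t\sup_{y\le-L}|W-\Phi_0|\le2\epsilon'$.

**Step 8: the region $y\ge\xi(t)$.** This is $z\ge0$. By (10), $U\le Ct^{-N}$, and $\Phi_0\le Ce^{-\lambda\xi}=Ct^{-N}$. Both tend to $0$.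

**Step 9: original variables.** We have $\sup_y|W(t,y)-\Phi_{\lambda,R}(y+\Lambda)|\to0$. With $t_{\rm o}=t-1$ the original time,
$$y=x-2t_{\rm o}+\Big(\eta+\frac{3/2-\eta}{1-\kappa}\Big)\log(t_{\rm o}+1)=x-2t_{\rm o}+\frac1{1-\kappa}\Big(\frac32-\kappa\eta\Big)\log(t_{\rm o}+1).$$
Replacing $\log(t_{\rm o}+1)$ by $\log t_{\rm o}$ changes the argument by $o(1)$, and $\Phi_{\lambda,R}$ is uniformly continuous. Theorem 1 is proved. $\blacksquare$

## 10. Entire solutions and the ratio of two of them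

For $\eta\ge\frac32$, $U$ no longer tends to $0$ at $z=0$, and limits solve a nonlinear equation. We classify these limits first.

**Definition (entire solution).** A bounded nonnegative function on $\mathbb R^2$, in $W^{2,1}_{p,loc}$ for all $p<\infty$, with
$$W_s=W_{zz}+2W_z+W(r(z)-W). \tag{21}$$

For example, if $r\equiv1$, the constant $1$ and the profile $\Phi_{1,1}(z)$ are entire solutions. The second has infimum $0$, so the hypothesis on the infimum in part (i) below cannot be dropped.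

**Lemma 7.** (i) If $r\equiv R_0>0$ is constant and $W$ is an entire solution with $\inf W>0$, then $W\equiv R_0$.

(ii) Let $r\equiv1$ or $r=1-a1_{z\le0}$, and $A>0$. There is at most one entire solution with $\inf_{s,\,z\le K}W>0$ for all $K$ and $\lim_{z\to\infty}\sup_s|z^{-1}e^zW(s,z)-A|=0$; if it exists, it is stationary.

(iii) Let $r=1-a1_{z\le0}$. There is at most one entire solution with $\inf W>0$; if it exists, it is stationary and tends to $1-a$ at $-\infty$ and to $1$ at $+\infty$.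

*Proof of (i).* By Lemma 1, on $[-n,s]$ the function $W$ lies between the spatially constant solutions of $\dot\rho=\rho(R_0-\rho)$ starting at time $-n$ from $\min(\inf W,R_0)$ and $\max(\sup W,R_0)$. Both are close to $R_0$ at time $s$ when $n$ is large.

*Proof of (ii), (iii).* Let $W_1,W_2$ be two such solutions. The ratio $W_1/W_2$ is bounded: where $W_2$ is bounded below this is clear, and in (ii) the ratio tends to $1$ as $z\to\infty$, uniformly in $s$. Let $k^*=\max(1,\sup W_1/W_2)$ and suppose $k^*>1$. Take $(s_n,z_n)$ with $W_1/W_2\to k^*$, and pass to subsequences.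

*The case $z_n\to+\infty$.* In (ii) the ratio tends to $1$, a contradiction. In (iii) the translates $W_i(s_n+\cdot,z_n+\cdot)$ converge along a subsequence to entire solutions with $r\equiv1$ and positive infimum, hence to $1$ by (i); so the ratio tends to $1$, again a contradiction.

*The case $z_n\to-\infty$.* The translates of both converge to entire solutions with the same constant $r$ and positive infimum, so to the same constant by (i), a contradiction.

*The case $z_n\to z_\infty$.* The time translates $W_i(s_n+\cdot,\cdot)$ converge locally uniformly to solutions $\tilde W_i$ of (21), with $\tilde W_2>0$. Then $D=k^*\tilde W_2-\tilde W_1\ge0$ and $D(0,z_\infty)=0$. Inserting $\tilde W_1=k^*\tilde W_2-D$,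
$$D_s-D_{zz}-2D_z=rD-k^*\tilde W_2^2+\tilde W_1^2=(r-2k^*\tilde W_2+D)D+k^*(k^*-1)\tilde W_2^2 .$$
At $(0,z_\infty)$ the function $(\sup|r|+2k^*\tilde W_2+D)D$, which bounds the modulus of the first term, vanishes, and the last term is positive. By continuity there are $h\in(0,1)$, $c_0>0$ with $D_s-D_{zz}-2D_z\ge c_0$ on $[-h^2,0]\times[z_\infty-h,z_\infty+h]$ off $z=0$. Let $v=\epsilon(s+h^2)(h^2-(z-z_\infty)^2)$ with $\epsilon>0$ so small that
$$v_s-v_{zz}-2v_z=\epsilon\big[h^2-(z-z_\infty)^2+2(s+h^2)+4(s+h^2)(z-z_\infty)\big]\le c_0$$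
there. As $v=0$ on the parabolic boundary and $D-v$ is $C^1$ in $z$ across $z=0$, Lemma 1 (with $b=2$, $c=0$) gives $D\ge v$. So $D(0,z_\infty)\ge\epsilon h^4>0$, a contradiction.

Hence $k^*=1$, so $W_1\le W_2$, and by symmetry $W_1=W_2$. Time translates of $W$ satisfy the same hypotheses, so $W$ is stationary. The limits in (iii) follow from (i) by translating $z\to\pm\infty$. $\square$

## 11. Edges with $\eta\ge\frac32$: proof of Theorem 2

Now $\eta_0=\frac32$, $N=0$, $U=t^{3/2}e^{-\omega z}g$. Lemmas 1–5 are available.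

**Step 1: a lower bound behind.** To use Lemma 7 we must keep $U$ away from $0$ on the left. By (15) and $\alpha_1>0$ there is $K_1\ge1$ such that $\liminf_t\inf_{K_1\le z\le K}U>0$ for every $K\ge K_1$ (take $K_1$ with $C/K_1<\alpha_1$). Let $T_1$ and $c>0$ be such that $U(t,K_1)\ge c$ for $t\ge T_1$, and $\rho_0=\min(c,1-a,\inf_{z\le K_1}U(T_1,z))$, positive by Lemma 2. For $d=U-\rho_0$,
$$d_t-d_{zz}-\big(2-\tfrac{\eta_0}t\big)d_z-(\mathbf r-U-\rho_0)d=\rho_0(\mathbf r-\rho_0)\ge0,$$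
and $U_z$ is continuous across $z=\iota(t)$. Lemma 1 gives
$$U(t,z)\ge\rho_0\qquad(t\ge T_1,\ z\le K_1). \tag{22}$$

**Step 2: limits in the $z$-frame.** Let $t_n\to\infty$. By compactness a subsequence of $U(t_n+s,z)$ converges locally uniformly to an entire solution $U_\infty$ of (21), with $r=1-a1_{z\le0}$ if $\eta=\frac32$, and $r\equiv1$ if $\eta>\frac32$, because then $\iota(t)\to-\infty$. By (15) with $K=z$, and since $e^{(1-\omega)z}\to1$,
$$|z^{-1}e^zU_\infty(s,z)-\alpha_1|\le\frac Cz\qquad(z\ge1,\ s\in\mathbb R).$$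
By Step 1, $\inf_{s,\,z\le K}U_\infty>0$ for all $K$. Lemma 7(ii) with $A=\alpha_1$ shows that $U_\infty$ is unique and stationary, hence $U(t,\cdot)\to U_\infty$ locally uniformly as $t\to\infty$. If $\eta=\frac32$ we call it $\Psi$. If $\eta>\frac32$, the function $\Phi_{1,1}(z+\Lambda)$ with $e^{-\Lambda}=\alpha_1$ satisfies all hypotheses of Lemma 7(ii): it is a stationary solution of (21) with $r\equiv1$, as $c_1=2$, and $z^{-1}e^z\Phi_{1,1}(z+\Lambda)\to e^{-\Lambda}$. So $U_\infty=\Phi_{1,1}(\cdot+\Lambda)$.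

**Step 3: proof of (a).** We upgrade to uniform convergence. If it failed, there would be $t_n\to\infty$ and $z_n$ with $|U(t_n,z_n)-\Psi(z_n)|\ge\delta>0$. Bounded $z_n$ are excluded by Step 2. The case $z_n\to+\infty$ is excluded since $U\le C(1+z)e^{-z/2}$ and $\Psi(+\infty)=0$. If $z_n\to-\infty$, a subsequence of $U(t_n+\cdot,z_n+\cdot)$ converges to an entire solution with $r\equiv1-a$ and, by (22), infimum $\ge\rho_0$, so to $1-a$ by Lemma 7(i); the same argument applied to $\Psi$ gives $\Psi(-\infty)=1-a$, a contradiction. As $z=x-X$ when $\eta=\frac32$, (a) follows; uniqueness of $\Psi$ is Lemma 7(ii).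

**Step 4: existence of $\Theta$, $\eta>\frac32$.** In the interface frame $U(t,\iota(t)+z)=u(t-1,X+z)$, and the drift is $2-\frac{\eta_0}t+\iota'=2-\frac\eta t\to2$. By (22) and $\iota(t)\to-\infty$, limits of $U(t_n+s,\iota(t_n+s)+z)$ are entire solutions of (21) with $r=1-a1_{z\le0}$ and infimum $\ge\rho_0$. By Lemma 7(iii) they all equal one stationary $\Theta$ with $\Theta(-\infty)=1-a$, $\Theta(+\infty)=1$, and $U(t,\iota(t)+\cdot)\to\Theta$ locally uniformly.

**Step 5: proof of (b).** Let $t_n\to\infty$ and let $z_n$ be arbitrary. It suffices to show that $U-\Phi_{1,1}(z_n+\Lambda)-\Theta(z_n-\iota(t_n))+1\to0$ along a subsequence, where $U=U(t_n,z_n)$. Passing to a subsequence, one of the following holds.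

* $z_n$ bounded: $U-\Phi_{1,1}(z_n+\Lambda)\to0$ by Step 2, and $\Theta(z_n-\iota(t_n))\to1$.
* $z_n\to+\infty$: $U\to0$ by (10), $\Phi_{1,1}\to0$, $\Theta\to1$.
* $z_n\to-\infty$ and $z_n-\iota(t_n)\to+\infty$: translates of $U$ converge to an entire solution with $r\equiv1$ and infimum $\ge\rho_0$, so $U\to1$ by Lemma 7(i); $\Phi_{1,1}\to1$, $\Theta\to1$.
* $z_n-\iota(t_n)$ bounded: $U-\Theta(z_n-\iota(t_n))\to0$ by Step 4, $\Phi_{1,1}\to1$.
* $z_n-\iota(t_n)\to-\infty$: likewise $U\to1-a$ by (22) and Lemma 7(i), $\Theta\to1-a$, $\Phi_{1,1}\to1$.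

In each case the expression tends to $0$. Here $z_n-\iota(t_n)=x-X$ and $z=x-2t_{\rm o}+\frac32\log(t_{\rm o}+1)$; replacing $\log(t_{\rm o}+1)$ by $\log t_{\rm o}$ in $\Phi_{1,1}$ is harmless. This is (b).

**Step 6: failure of (5).** Suppose (5) holds with a bounded $\Lambda(\cdot)$.

*Let $\eta=\frac32$.* Then $\frac1\lambda(\frac32-\kappa\eta)=\frac32$, so the argument in (5) is $z+\Lambda(t)+o(1)$. Along times with $\Lambda(t_n)\to\bar\Lambda$ we get $\Psi=\Phi_{\lambda,1-a}(\cdot+\bar\Lambda)$. But $\Psi\sim\alpha_1ze^{-z}$, while $\Phi_{\lambda,1-a}(z+\bar\Lambda)\sim e^{-\lambda\bar\Lambda}e^{-\lambda z}$ with $\lambda<1$, a contradiction.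

*Let $\eta>\frac32$.* As $\frac{3/2-\kappa\eta}{1-\kappa}-\frac32=-\frac{\kappa(\eta-3/2)}{1-\kappa}$, the argument in (5) is $z-z_f(t)+\Lambda(t)+o(1)$ with $z_f(t)=\frac{\kappa(\eta-3/2)}{1-\kappa}\log t\to+\infty$. At $z=z_f(t)$, (5) would give
$$\liminf_{t\to\infty}U(t,z_f(t))\ge\inf_{|q|\le\sup|\Lambda|+1}\Phi_{\lambda,1-a}(q)>0,$$
whereas (10) gives $U(t,z_f)\le C(1+z_f)e^{-z_f/2}\to0$, a contradiction. Together with Theorem 1, (5) holds for some bounded $\Lambda$ exactly when $\eta<\frac32$. $\blacksquare$
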